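\title{Monotonicity of the speed and the reaction width of flame fronts with ignition-temperature kinetics of fractional order}

\begin{abstract}
We consider traveling fronts of the constant-density flame model with stepwise ignition-temperature kinetics of order $\alpha\in(0,1)$, ignition temperature $\theta\in(0,1)$ and inverse Lewis number $\Lambda>0$. Such a front has a speed $c^*$ and a reaction zone of finite width $R^*$. We prove the conjecture that $c^*$ decreases in $\theta$, $\Lambda$ and $\alpha$, while $R^*$ decreases in $\theta$ and increases in $\Lambda$ and $\alpha$; all six monotonicities are strict. Taking the flux of the reactant as independent variable reduces the front to a scalar first-order equation and two integral formulas. The speed is then governed by a comparison principle and the width by a rescaling and a single-crossing argument. The same reduction gives sharp exponents, sharp bounds for $c^*$ and $R^*$, their limits as $\theta\to0,1$ and $\Lambda\to0,\infty$, and the comparison with the orders $\alpha=0$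 and $\alpha=1$.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Fronts, speed and reaction width}

In the constant-density model of flame propagation, the normalized temperature $T$ and the normalized concentration $C\ge0$ of the deficient reactant satisfy
\begin{equation}\label{eq:pde}
T_t=T_{xx}+\Omega(T,C),\qquad C_t=\Lambda C_{xx}-\Omega(T,C),\qquad x\in\mathbb{R},\ t>0 .
\end{equation}
The constant $\Lambda>0$, the inverse of the Lewis number, is the diffusivity of the reactant measured against that of heat. The reaction rate is the ignition-temperature (step) kinetics of order $\alpha\in(0,1)$,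
\begin{equation}\label{eq:rate}
\Omega(T,C)=\begin{cases} C^{\alpha}, & T\ge\theta \text{ and } C>0,\\ 0, & T<\theta \text{ or } C=0,\end{cases}
\end{equation}
with ignition temperature $\theta\in(0,1)$. Above ignition this is the rate $C^\alpha F(T)$ with $F\equiv1$.

\begin{definition}\label{def:front}
A \emph{traveling front} with speed $c>0$ is a pair $T=u(\xi)$, $C=v(\xi)$, $\xi=x+ct$, such that
\begin{enumerate}
\item[(i)] $u,v\in C^1(\mathbb{R})$ and $0\le v\le1$;
\item[(ii)] for some ignition point $\xi_{\mathrm{ign}}$ we have $u<\theta$ on $(-\infty,\xi_{\mathrm{ign}})$, $u(\xi_{\mathrm{ign}})=\theta$ and $u>\theta$ on $(\xi_{\mathrm{ign}},\infty)$;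
\item[(iii)] the equations $u''-cu'+\Omega(u,v)=0$ and $\Lambda v''-cv'-\Omega(u,v)=0$ hold classically except at $\xi_{\mathrm{ign}}$ and at the point where $v$ first vanishes, where only the $C^1$ matching contained in (i) is imposed;
\item[(iv)] $(u,v)\to(0,1)$ as $\xi\to-\infty$ and $(u,v)\to(1,0)$ as $\xi\to+\infty$.
\end{enumerate}
\end{definition}

The front moves toward the cold, fresh mixture at $\xi=-\infty$. We use two known facts without proof. First, for every $\theta\in(0,1)$, $\Lambda>0$, $\alpha\in(0,1)$ a traveling front exists and is unique up to translation; its speed is denoted by $c^*(\theta,\Lambda,\alpha)$. Second, the \emph{reaction zone} $\{\xi: u(\xi)\ge\theta,\ v(\xi)>0\}$ is a bounded interval $[\xi_{\mathrm{ign}},\xi_{\mathrm{ign}}+R)$ beyond which $v\equiv0$; its length $R=R^*(\theta,\Lambda,\alpha)$ is the \emph{reaction width}. For the limiting orders, speed and width are known explicitly: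
\begin{align}
&c^*(\theta,\Lambda,1)=(q+\Lambda q^2)^{-1/2},\qquad R^*(\theta,\Lambda,1)=\infty,\qquad q:=\frac{\theta}{1-\theta};\label{eq:order1}\\
&c^*(\theta,\Lambda,0)=R^*(\theta,\Lambda,0)=\sqrt\kappa,\qquad \kappa>0,\quad e^{\kappa}=\frac1{1-\theta\kappa}.\label{eq:order0}
\end{align}

\subsection{What the limiting orders suggest}

In \eqref{eq:order1}, $q$ increases with $\theta$, so the speed decreases in $\theta$ and in $\Lambda$. The equation for $\kappa$ in \eqref{eq:order0} is equivalent to
\begin{equation}\label{eq:kappa}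
\theta=\frac{1-e^{-\kappa}}{\kappa}=\int_0^1e^{-\kappa s}\,ds ,
\end{equation}
whose right side decreases in $\kappa$; so for $\alpha=0$ speed and width decrease in $\theta$, and they do not depend on $\Lambda$. From $\alpha=0$ to $\alpha=1$ the width grows from $\sqrt\kappa$ to $\infty$ and the speed drops: $c^*(\theta,\Lambda,1)^2<1/q<\kappa$, where the last inequality says $\theta>1/(1+\kappa)$, which by \eqref{eq:kappa} is $(1+\kappa)e^{-\kappa}<1$. This is what the rate suggests: for $0<C<1$ the value $C^\alpha$ decreases in $\alpha$, and a slower reaction should give a slower flame that needs more room to burn out. The problem, taken from Matson, Brauner and Gordon \cite{MBG}, is to prove or disprove that these trends persist for all fractional orders: \emph{$c^*$ is a decreasing function of all of its arguments, whereas $R^*$ is a decreasing function of $\theta$ and an increasing function of $\Lambda$ and $\alpha$.}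

The heuristic is not a proof, because the speed is itself an unknown: changing a parameter changes $c^*$, which enters both equations, so two fronts cannot be compared term by term.

\subsection{Results}

\begin{theorem}\label{thm:main}
On $\{0<\theta<1,\ \Lambda>0,\ 0<\alpha<1\}$ the speed $c^*$ is strictly decreasing in each of $\theta$, $\Lambda$, $\alpha$, and the width $R^*$ is strictly decreasing in $\theta$ and strictly increasing in $\Lambda$ and in $\alpha$.
\end{theorem}

For the quantitative version put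
\[
n=\frac1{1-\alpha},\qquad p=\frac{1+\alpha}{1-\alpha},\qquad G_k(s)=\int_0^1\exp\Big(-\frac ks\big(1-w^{1/k}\big)\Big)dw\quad(k\ge1,\ s>0).
\]
For $w<1$ the integrand lies in $(0,1)$, increases strictly in $s$, and tends to $0$ as $s\to0$ and to $1$ as $s\to\infty$. By dominated convergence $G_k$ is a continuous, strictly increasing bijection of $(0,\infty)$ onto $(0,1)$. Let $S_k:(0,1)\to(0,\infty)$ be its inverse.

\begin{theorem}\label{thm:sharp}
Let $\alpha\in(0,1)$ and write $c=c^*$, $R=R^*$.
\begin{enumerate}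
\item[(a)] $R\,c^{-1/p}$ is strictly decreasing in $\theta$ and $R/c$ is strictly increasing in $\theta$. So for $\theta_1<\theta_2$, $(c_1/c_2)^{1/p}<R_1/R_2<c_1/c_2$. Moreover
\[
R>\frac{c}{1-\alpha},\qquad R>L\,c^{1/p},\qquad L:=p\Big(\frac{2\Lambda}{1+\alpha}\Big)^{\frac{\alpha}{1+\alpha}},
\]
with $c\to\infty$, $R/c\to\frac1{1-\alpha}$ as $\theta\to0$, and $c\to0$, $R\,c^{-1/p}\to L$ as $\theta\to1$. Both exponents and both constants are therefore sharp.
\item[(b)] $cR$ and $c\Lambda^{\alpha/2}$ are strictly increasing in $\Lambda$. So for $\Lambda_1<\Lambda_2$, $(\Lambda_1/\Lambda_2)^{\alpha/2}<c_2/c_1<1$. Moreover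
\[
c^2<\frac1{S_n(\theta)},\qquad c^2<\Big(\frac{1+\alpha}{2\Lambda}\Big)^{\alpha}S_p(\theta)^{-(1+\alpha)},\qquad \frac n{S_n(\theta)}<cR<\frac p{S_p(\theta)},
\]
with $c^2\to1/S_n(\theta)$, $cR\to n/S_n(\theta)$ as $\Lambda\to0$, and $c^2\Lambda^\alpha\to\big(\frac{1+\alpha}2\big)^\alpha S_p(\theta)^{-(1+\alpha)}$, $cR\to p/S_p(\theta)$ as $\Lambda\to\infty$.
\item[(c)] $cR$ is strictly increasing in $\alpha$, and monotonicity in $\alpha$ extends to the closed range: with the values \eqref{eq:order1} and \eqref{eq:order0},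
\[
c^*(\theta,\Lambda,1)<c^*(\theta,\Lambda,\alpha)<\sqrt\kappa<R^*(\theta,\Lambda,\alpha)<\infty .
\]
\end{enumerate}
\end{theorem}

Section~\ref{sec:reduction} encodes a front in one function on $[0,1]$, its rate profile. Section~\ref{sec:power} works out explicit profiles and shows on them the two arguments that drive the proof. Section~\ref{sec:comparison} supplies the comparison principle, Sections~\ref{sec:speed} and~\ref{sec:width} prove Theorem~\ref{thm:main} together with the monotonicity statements of Theorem~\ref{thm:sharp}, and Section~\ref{sec:bounds} proves the bounds and limits.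

\section{The reactant flux as independent variable}\label{sec:reduction}

Let $(u,v)$ be the front for $(\theta,\Lambda,\alpha)$, translated so that $\xi_{\mathrm{ign}}=0$, with speed $c$ and width $R$. Put
\[
\mu=c^{-2},
\]
so that ``$c$ decreases'' means ``$\mu$ increases''. Because $F\equiv1$, the equation $\Lambda v''-cv'=v^\alpha$ in the reaction zone does not involve $u$; this is the one place where the step form of \eqref{eq:rate} is used, and with a nonconstant $F(u)$ the two equations would stay coupled. An autonomous second-order equation drops to first order when a monotone quantity is taken as independent variable. The concentration $v$ is monotone, but its range $[0,v(0)]$ in the zone depends on the parameters, which is inconvenient for comparing fronts. The better choice is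
\[
w=v-\frac\Lambda c\,v' .
\]
The quantity $cw=cv-\Lambda v'$ is the flux of reactant, convective plus diffusive, in the frame of the front. It is conserved where nothing burns, so $w$ equals $1$ at ignition and $0$ at burnout for \emph{every} front.

Call a \emph{profile} any continuous function $\phi:(0,1]\to(0,\infty)$, and set
\[
y_\phi(w)=\int_w^1\frac{ds}{\phi(s)},\qquad Y[\phi]=y_\phi(0)\in(0,\infty],\qquad \Theta[\phi]=\int_0^1e^{-y_\phi(w)}\,dw .
\]
A larger profile has a smaller $y_\phi$. Hence:
\begin{itemize}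
\item[(M)] If $\phi_1\le\phi_2$, then $\Theta[\phi_1]\le\Theta[\phi_2]$ and $Y[\phi_1]\ge Y[\phi_2]$. If $\phi_1<\phi_2$ on $(0,1)$, then $\Theta[\phi_1]<\Theta[\phi_2]$, and $Y[\phi_1]>Y[\phi_2]$ provided $Y[\phi_2]<\infty$.
\end{itemize}

\begin{proposition}\label{prop:reduction}
There is a function $V$, continuous on $[0,1]$ and $C^1$ on $(0,1]$, with $V(0)=0$, such that $V$ and the rate profile $\Phi=\mu V^\alpha$ satisfy, for $0<w\le1$,
\begin{gather}
0<V(w)<w,\label{eq:Vw}\\
V'=\frac{w-V}{\Lambda\mu V^\alpha},\label{eq:V}\\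
\Phi'=f(w,\Phi)=\frac\alpha\Lambda\Big(\frac wV-1\Big)>0,\qquad f(w,z):=\frac\alpha\Lambda\Big(w\Big(\frac\mu z\Big)^{1/\alpha}-1\Big),\label{eq:Phi}
\end{gather}
and
\begin{equation}\label{eq:thetaY}
\theta=\Theta[\Phi],\qquad cR=Y[\Phi]<\infty,\qquad R=\sqrt\mu\;Y[\Phi].
\end{equation}
\end{proposition}

\begin{proof}
\emph{Ahead of ignition.} Let $\xi_0$ be the first zero of $v$ and $a=\min\{\xi_0,0\}$. On $(-\infty,a)$ we have $\Omega=0$, so $\Lambda v''=cv'$, and $v(-\infty)=1$ gives $v=1+De^{c\xi/\Lambda}$ for a constant $D$. Thus $\Lambda v'=c(v-1)$ on $(-\infty,a]$. If $\xi_0\le0$, this gives $\Lambda v'(\xi_0)=-c$, whereas the $C^1$ function $v\ge0$ has $v'=0$ at each of its zeros. So $\xi_0>0$, the reaction zone is $[0,\xi_0)$, that is $\xi_0=R$, and $w(0)=1$. On $(-\infty,0)$ we have $u''=cu'$, $u(-\infty)=0$, $u(0)=\theta$, so $u=\theta e^{c\xi}$ and $u'(0)=c\theta$.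

\emph{Behind burnout.} On $(R,\infty)$ we have $v=0$, and $u''=cu'$ with $u(\infty)=1$ forces $u\equiv1$. By $C^1$ matching, $v(R)=v'(R)=u'(R)=0$, so $w(R)=0$.

\emph{In the zone.} On $(0,R)$ we have $v>0$, $\Lambda v''-cv'=v^\alpha$ and $u''-cu'=-v^\alpha$. Since $(e^{-c\xi/\Lambda}v')'=\Lambda^{-1}e^{-c\xi/\Lambda}v^\alpha>0$ and $v'(R)=0$, we get $v'<0$, hence $w>v$, on $[0,R)$. Further $w'=v'-\Lambda v''/c=-v^\alpha/c$, which extends continuously to $[0,R]$ and is negative on $[0,R)$. So $\xi\mapsto w$ is a decreasing homeomorphism of $[0,R]$ onto $[0,1]$ whose inverse is $C^1$ on $(0,1]$. Define $V$ by $v=V(w)$. It has the stated regularity and satisfies \eqref{eq:Vw}. In the variable $y=c\xi$,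
\[
\frac{dw}{dy}=-\frac{v^\alpha}{c^2}=-\Phi,\qquad \frac{dv}{dy}=\frac{v'}{c}=\frac{v-w}\Lambda .
\]
Dividing gives \eqref{eq:V}. Then $\Phi'=\alpha\mu V^{\alpha-1}V'=\frac\alpha\Lambda(w/V-1)$, and $V=(\Phi/\mu)^{1/\alpha}$ gives \eqref{eq:Phi}. Since $dy/dw=-1/\Phi$ and $y=0$ at $w=1$, the value $w$ is attained at $y=y_\Phi(w)$; letting $w\to0$ gives $Y[\Phi]=cR$. Finally $(e^{-c\xi}u')'=-e^{-c\xi}v^\alpha$ and $u'(R)=0$ give $c\theta=u'(0)=\int_0^Re^{-c\xi}v^\alpha\,d\xi$, and the substitution $v^\alpha d\xi=-c\,dw$ turns the right side into $c\,\Theta[\Phi]$.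
\end{proof}

The formulas \eqref{eq:thetaY} have a simple reading. The variable $y=c\xi$ measures distance behind the ignition point in units of the decay length $1/c$ of the temperature $\theta e^{c\xi}$ ahead of it. The portion $dw$ of the incoming reactant burns at distance $y_\Phi(w)$ and contributes to the temperature at the ignition point with weight $e^{-y_\Phi(w)}$. The speed is the value for which these contributions add up to $\theta$.

From now on the front enters only through Proposition~\ref{prop:reduction}. We write $Y=Y[\Phi]=cR$ and $y=y_\Phi$. When two fronts are compared, indices $1,2$ mark their parameters and the associated $\mu,V,\Phi,f,y,Y$.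

\section{Power profiles and the crossing argument}\label{sec:power}

For $\phi(w)=s\,w^{1-1/k}$ with $s>0$, $k\ge1$, integration gives
\begin{equation}\label{eq:power}
y_\phi(w)=\frac ks\big(1-w^{1/k}\big),\qquad Y[\phi]=\frac ks,\qquad \Theta[\phi]=G_k(s).
\end{equation}
So $S_k(\theta)$ is the amplitude at which the power profile of index $k$ meets the ignition condition, and $k/S_k(\theta)$ is then its value of $Y$. The limiting orders fit into this family.

\emph{Order zero.} The constant profile $\phi\equiv1/\kappa$ (index $k=1$) has $y_\phi=\kappa(1-w)$, so $Y[\phi]=\kappa$ and, by \eqref{eq:kappa}, $\Theta[\phi]=\theta$. For $\alpha=0$ the rate $\mu V^\alpha$ is the constant $\mu$, and reading \eqref{eq:thetaY} with $\mu=1/\kappa$ gives $c^2=\kappa$ and $cR=\kappa$, in agreement with \eqref{eq:order0}.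

\emph{Order one.} The linear profile $\phi=qw$ has $e^{-y_\phi}=w^{1/q}$, so $Y[\phi]=\infty$ and $\Theta[\phi]=q/(1+q)=\theta$ for $q=\theta/(1-\theta)$. It solves \eqref{eq:Phi} with $\alpha=1$ exactly when $\Lambda^{-1}(\mu/q-1)=q$, that is $\mu=q+\Lambda q^2$, in agreement with \eqref{eq:order1}. The corresponding concentration is $\phi/\mu=w/(1+\Lambda q)<w$. One sees here how $\Lambda$ acts: it lowers the concentration that accompanies a given flux, and $\mu$ must grow to keep the rate.

Two profiles with the same $\Theta$ cannot be strictly ordered, by (M). This alone will give the monotonicity of the speed: a wrong ordering of $\mu_1,\mu_2$ would order the profiles. It also shows why the width is harder: (M) says nothing about $Y$ for profiles that cross. What decides is \emph{how} they cross, and power profiles show this by hand. Take $k_1<k_2$ and $\phi_i=S_{k_i}(\theta)\,w^{1-1/k_i}$, with $Y_i=k_i/S_{k_i}(\theta)$. If $Y_2\le Y_1$, then for $0<w<1$ the inequality $w^{1/k_2}>w^{1/k_1}$ gives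
\[
y_{\phi_2}(w)=Y_2\big(1-w^{1/k_2}\big)<Y_1\big(1-w^{1/k_1}\big)=y_{\phi_1}(w),
\]
hence $\Theta[\phi_2]>\Theta[\phi_1]$, which is false. So $k/S_k(\theta)$ increases strictly in $k$. Here $\phi_2/\phi_1$ is a multiple of $w^{1/k_1-1/k_2}$ and increases from $0$: the profile $\phi_2$ starts below $\phi_1$ and crosses it once. That property is all that is needed.

\begin{lemma}[Single crossing]\label{lem:cross}
Let $\phi_1,\phi_2$ be profiles with $Y[\phi_1],Y[\phi_2]<\infty$ and $\Theta[\phi_1]=\Theta[\phi_2]$. Suppose there are $0<\delta\le w_1\le1$ with $\phi_2<\phi_1$ on $(0,\delta)$, $\phi_2\le\phi_1$ on $(0,w_1]$ and $\phi_2\ge\phi_1$ on $(w_1,1]$. Then $Y[\phi_1]<Y[\phi_2]$.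
\end{lemma}

\begin{proof}
Let $e=y_{\phi_2}-y_{\phi_1}$. It is continuous on $[0,1]$ because both values of $Y$ are finite, $e(1)=0$, and $e'=(\phi_2-\phi_1)/(\phi_1\phi_2)$ on $(0,1]$. Thus $e$ is nondecreasing on $[w_1,1]$, so $e\le0$ there; and $e$ is nonincreasing on $[0,w_1]$, strictly decreasing on $[0,\delta]$. If $e(0)\le0$, then $e\le0$ on $[0,1]$ and $e<0$ on $(0,\delta)$, so $\Theta[\phi_2]>\Theta[\phi_1]$, contrary to the hypothesis. Hence $Y[\phi_2]-Y[\phi_1]=e(0)>0$.
\end{proof}

Both arguments can be run at once against the constant profile, where no differential inequality is needed.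

\begin{proposition}\label{prop:order0}
For $0<\alpha<1$, $c^*(\theta,\Lambda,\alpha)<\sqrt\kappa<R^*(\theta,\Lambda,\alpha)$.
\end{proposition}

\begin{proof}
Let $\phi_0\equiv1/\kappa$, so that $\Theta[\phi_0]=\theta=\Theta[\Phi]$ and $Y[\phi_0]=\kappa$. By \eqref{eq:Vw}, $\Phi=\mu V^\alpha<\mu$. If $\mu\le1/\kappa$, then $\Phi<\phi_0$ and (M) gives $\theta<\theta$. So $\mu>1/\kappa$, that is $c<\sqrt\kappa$. By \eqref{eq:Phi}, $\Phi$ increases strictly from $\Phi(0)=0$, so $\Phi-\phi_0$ is negative near $0$ and changes sign at most once, from $-$ to $+$. Lemma~\ref{lem:cross} gives $Y>\kappa$, and $R=\sqrt\mu\,Y>\kappa^{-1/2}\kappa$.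
\end{proof}

For two fronts of fractional order the profiles are known only through \eqref{eq:Phi}, so ordering and single crossing must be read off the differential equation.

\section{Comparison from the singular point}\label{sec:comparison}

All profiles start from $\Phi(0)=0$, where the right sides of \eqref{eq:V} and \eqref{eq:Phi} are singular, so the standard theory of the initial value problem does not apply. At such a point comparison can fail: $z'=2z/w$ has the positive solutions $Aw^2$, $A>0$, all vanishing at $0$. What saves it here is that $f(w,z)$ is decreasing in $z>0$, and so is the right side $(wz^{-\alpha}-z^{1-\alpha})/(\Lambda\mu)$ of \eqref{eq:V}.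

\begin{lemma}[Comparison]\label{lem:comp}
Let $b>0$ and let $h(w,z)$ be defined for $0<w\le b$, $z>0$, and nonincreasing in $z$. Let $\phi,\psi$ be continuous on $[0,b]$, positive and differentiable on $(0,b]$, with $\phi(0)=\psi(0)=0$.
\begin{enumerate}
\item[(i)] If $\phi'-h(w,\phi)\le\psi'-h(w,\psi)$ on $(0,b]$, then $\phi\le\psi$.
\item[(ii)] If $\phi'-h(w,\phi)<\psi'-h(w,\psi)$ on $(0,b]$, then $\phi<\psi$ on $(0,b]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $D=\phi-\psi$. At a point where $D\ge0$ we have $h(w,\phi)\le h(w,\psi)$, hence $D'\le0$ in case (i) and $D'<0$ in case (ii).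

(i) Suppose $D(b')>0$ and let $a$ be the largest point of $[0,b']$ with $D(a)\le0$; it exists because $D(0)=0$. On $(a,b']$ we have $D>0$, so $D'\le0$, and the mean value theorem gives $D(b')\le D(a)\le0$, a contradiction.

(ii) By (i), $D\le0$. If $D(b')=0$ for some $b'\in(0,b]$, then $D'(b')<0$, so $D>0$ just to the left of $b'$, a contradiction.
\end{proof}

For two fronts, apply the lemma with $h=f_1$. Since $\Phi_1'-f_1(w,\Phi_1)=0$ and $\Phi_2'-f_1(w,\Phi_2)=f_2(w,\Phi_2)-f_1(w,\Phi_2)$, we obtain the following rule, in which the indices may be interchanged: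
\begin{itemize}
\item[(C)] If $f_1(w,\Phi_2(w))>f_2(w,\Phi_2(w))$ for $0<w\le b$, then $\Phi_1>\Phi_2$ on $(0,b]$. The same holds with both signs $>$ replaced by $\ge$, or both replaced by $<$.
\end{itemize}
The point of (C) is that the two right sides are compared along \emph{one} of the two solutions, about which \eqref{eq:Vw} and \eqref{eq:Phi} give information. The next lemma turns the sign pattern of that difference into a single crossing.

\begin{lemma}[One sign change]\label{lem:sign}
Let two fronts have $\theta_1=\theta_2$, and put $H(w)=f_2(w,\Phi_1(w))-f_1(w,\Phi_1(w))$. Suppose there is $w_0\in[0,1]$ with $H<0$ on $(0,w_0)$ and $H>0$ on $(w_0,1]$. Then $w_0>0$ and $Y_1<Y_2$.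
\end{lemma}

\begin{proof}
If $w_0=0$, then (C) gives $\Phi_2>\Phi_1$ on $(0,1]$ and (M) gives $\theta_2>\theta_1$. So $w_0>0$. Let $D=\Phi_2-\Phi_1$. By (C), applied on $(0,b]$ for each $b<w_0$, we have $D<0$ on $(0,w_0)$, and $D(w_0)\le0$ by continuity. Let $w_1\ge w_0$ be the largest point of $[0,1]$ with $D(w_1)\le0$; then $D>0$ on $(w_1,1]$. Suppose $D(s)>0$ for some $s\in(w_0,w_1)$, and let $s'$ be the first zero of $D$ in $(s,w_1]$. Then $D>0$ on $[s,s')$ gives $D'(s')\le0$. But $\Phi_1(s')=\Phi_2(s')$, so $D'(s')=f_2(s',\Phi_1(s'))-f_1(s',\Phi_1(s'))=H(s')>0$. Hence $D\le0$ on $(0,w_1]$, and Lemma~\ref{lem:cross} applies with $\delta=w_0$.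
\end{proof}

When $\Lambda$ varies, $H$ will be an affine function of $w/V_1(w)$, so we need to know the shape of this ratio. A scaling of \eqref{eq:V} provides it.

\begin{lemma}\label{lem:ratio}
The function $V(w)/w$ is strictly increasing on $(0,1]$.
\end{lemma}

\begin{proof}
Let $g(w,z)=(w-z)/(\Lambda\mu z^\alpha)$. For $0<\lambda<1$ put $V_\lambda(w)=V(\lambda w)/\lambda$. Then $V_\lambda(0)=0$, $0<V_\lambda<w$ on $(0,1]$ by \eqref{eq:Vw}, so $g(w,V_\lambda)>0$, and
\[
V_\lambda'(w)=V'(\lambda w)=\frac{\lambda w-\lambda V_\lambda}{\Lambda\mu\,\lambda^\alpha V_\lambda^\alpha}=\lambda^{1-\alpha}g(w,V_\lambda)<g(w,V_\lambda).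
\]
Lemma~\ref{lem:comp}(ii) with $h=g$ gives $V_\lambda<V$, that is $V(\lambda w)/(\lambda w)<V(w)/w$.
\end{proof}

The hypothesis $\alpha<1$ enters through $\lambda^{1-\alpha}<1$. For $\alpha=1$ the ratio is the constant $1/(1+\Lambda q)$ found in Section~\ref{sec:power}.

\section{The speed}\label{sec:speed}

In each case we assume the wrong ordering $\mu_1\ge\mu_2$, order the profiles by (C), and contradict the ignition condition by (M).

\subsection*{Dependence on $\theta$}
Let $\theta_1<\theta_2$ with the same $\Lambda,\alpha$. If $\mu_1\ge\mu_2$, then $f_1\ge f_2$ everywhere, so $\Phi_1\ge\Phi_2$ and $\theta_1\ge\theta_2$. Hence $\mu_1<\mu_2$.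

\subsection*{Dependence on $\Lambda$}
Let $\Lambda_1<\Lambda_2$ with the same $\theta,\alpha$, and suppose $\mu_1\ge\mu_2$. The sign of $f$ matters now, and along $\Phi_2$ it is known: $w(\mu_2/\Phi_2)^{1/\alpha}=w/V_2>1$. Therefore
\[
f_1(w,\Phi_2)\ge\frac\alpha{\Lambda_1}\Big(\frac w{V_2}-1\Big)>\frac\alpha{\Lambda_2}\Big(\frac w{V_2}-1\Big)=f_2(w,\Phi_2),
\]
so $\Phi_1>\Phi_2$ and $\theta>\theta$. Hence $\mu_1<\mu_2$. Strictness needs $\alpha>0$; for $\alpha=0$ neither speed nor width depends on $\Lambda$, by \eqref{eq:order0}.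

\subsection*{Dependence on $\alpha$, including $\alpha=1$}
Let $0<\alpha_1<\alpha_2\le1$ with the same $\theta,\Lambda$. For $\alpha_2<1$ the index $2$ refers to the front. For $\alpha_2=1$ let $\mu_2=q+\Lambda q^2=c^*(\theta,\Lambda,1)^{-2}$, $\Phi_2=qw$ and $V_2=\Phi_2/\mu_2$; we saw in Section~\ref{sec:power} that \eqref{eq:Vw}, \eqref{eq:Phi} and $\Theta[\Phi_2]=\theta$ hold, and nothing else about $\Phi_2$ is used below.

The order appears in $f$ twice, as a prefactor that grows with $\alpha$ and in an exponent that works the other way. The exponent wins. For fixed $0<w\le1$ and $0<m<1$ let $j(a)=a\,(w\,m^{-1/a}-1)$, $a>0$. With $P=m^{1/a}\in(0,1)$ we have $\frac{d}{da}m^{-1/a}=m^{-1/a}a^{-2}\ln m=(\ln P)/(aP)$, so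
\[
j'(a)=\frac wP\,(1+\ln P)-1<w-1\le0,
\]
because $1+\ln P<P$ for $P\ne1$. Now suppose $\mu_1\ge\mu_2$, and take $m=\Phi_2(w)/\mu_2=V_2(w)^{\alpha_2}$, which lies in $(0,1)$ by \eqref{eq:Vw}. Then
\[
\Lambda f_1(w,\Phi_2)\ge\alpha_1\big(w\,m^{-1/\alpha_1}-1\big)=j(\alpha_1)>j(\alpha_2)=\Lambda f_2(w,\Phi_2),
\]
so $\Phi_1>\Phi_2$ and $\theta>\theta$. Hence $\mu_1<\mu_2$. This proves that $c^*$ decreases strictly in $\alpha\in(0,1)$ and that $c^*(\theta,\Lambda,\alpha)>c^*(\theta,\Lambda,1)$. The normalization $V<w\le1$ was used twice, as one expects: $C^\alpha$ decreases in $\alpha$ only for $C<1$.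

\section{The reaction width}\label{sec:width}

\subsection*{Dependence on $\theta$}
Let $\theta_1<\theta_2$ with the same $\Lambda,\alpha$, so that $\mu_1<\mu_2$. In $R=\sqrt\mu\,Y$ the two factors compete: $\sqrt\mu$ increases, while $f_1\le f_2$ gives $\Phi_1\le\Phi_2$ and $Y_1\ge Y_2$. We must show that $\Phi$ grows fast enough with $\mu$. If the term $-1$ in \eqref{eq:Phi} is dropped, the equation $\Phi^{1/\alpha}\Phi'=\frac\alpha\Lambda\mu^{1/\alpha}w$ has solutions proportional to $\mu^{1/(1+\alpha)}$, a power larger than $\sqrt\mu$ precisely because $\alpha<1$. So we divide by this power and put $\Psi=\mu^{-1/(1+\alpha)}\Phi$. Since $-\frac1{1+\alpha}+\frac1\alpha-\frac1{\alpha(1+\alpha)}=0$ and $\frac12-\frac1{1+\alpha}=-\frac1{2p}$, equations \eqref{eq:Phi} and \eqref{eq:thetaY} become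
\begin{equation}\label{eq:Psi}
\Psi'=\frac\alpha\Lambda\Big(w\,\Psi^{-1/\alpha}-\mu^{-1/(1+\alpha)}\Big),\qquad R=\mu^{\frac12-\frac1{1+\alpha}}\,Y[\Psi]=c^{1/p}\,Y[\Psi].
\end{equation}
The right side of the differential equation is decreasing in $\Psi$ and strictly increasing in $\mu$. Taking for $h$ the right side with $\mu=\mu_2$, we have $\Psi_1'-h(w,\Psi_1)<0=\Psi_2'-h(w,\Psi_2)$, so $\Psi_1<\Psi_2$ by Lemma~\ref{lem:comp}(ii) and $Y[\Psi_1]>Y[\Psi_2]$ by (M). Thus $R\,c^{-1/p}$ decreases strictly in $\theta$. So does $c^{1/p}$, and therefore so does $R$.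

In the other direction, $\Phi$ grows more slowly than $\mu$. Taking $h(w,z)=(w-z)/(\Lambda\mu_1z^\alpha)$ and using $V_2<w$, we get $V_2'=(\mu_1/\mu_2)\,h(w,V_2)<h(w,V_2)$, so $V_2<V_1$ by Lemma~\ref{lem:comp}(ii). Since $R/c=\mu Y=Y[V^\alpha]$, the quotient $R/c$ increases strictly in $\theta$. The two monotonicity statements rearrange to $(c_1/c_2)^{1/p}<R_1/R_2<c_1/c_2$.

\medskip
For $\Lambda$ and $\alpha$ the factor $\sqrt\mu$ moves in the desired direction by Section~\ref{sec:speed}, so it is enough to show that $Y=cR$ increases. The fronts share the same $\theta$, their profiles cannot be strictly ordered, and we verify the hypothesis of Lemma~\ref{lem:sign}.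

\subsection*{Dependence on $\Lambda$}
Let $\Lambda_1<\Lambda_2$ with the same $\theta,\alpha$. Put $K=\mu_2^{1/\alpha}/\Lambda_2-\mu_1^{1/\alpha}/\Lambda_1$. Since $\Phi_1^{-1/\alpha}=\mu_1^{-1/\alpha}/V_1$,
\[
H(w)=\alpha\Big[K\mu_1^{-1/\alpha}\,\frac{w}{V_1(w)}+\frac1{\Lambda_1}-\frac1{\Lambda_2}\Big].
\]
If $K\ge0$, then $H>0$ on $(0,1]$; this is the case $w_0=0$, which Lemma~\ref{lem:sign} excludes. So $K<0$, which means
\begin{equation}\label{eq:nu}
\mu_2\Lambda_2^{-\alpha}<\mu_1\Lambda_1^{-\alpha},\qquad\text{that is,}\qquad c_1\Lambda_1^{\alpha/2}<c_2\Lambda_2^{\alpha/2}.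
\end{equation}
Together with $c_2<c_1$ this gives $(\Lambda_1/\Lambda_2)^{\alpha/2}<c_2/c_1<1$. By Lemma~\ref{lem:ratio}, $w/V_1$ is strictly decreasing, so $H$ is strictly increasing on $(0,1]$. Such a function has the required sign pattern, with $w_0$ the supremum of $\{H<0\}$, or $0$ if that set is empty. Hence $Y_1<Y_2$ and $R_1=\sqrt{\mu_1}\,Y_1<\sqrt{\mu_2}\,Y_2=R_2$.

\subsection*{Dependence on $\alpha$}
Let $\alpha_1<\alpha_2$ in $(0,1)$ with the same $\theta,\Lambda$. Let $\widetilde V=(\Phi_1/\mu_2)^{1/\alpha_2}$ be the concentration that would produce the rate $\Phi_1$ under the second kinetics. Then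
\[
\Lambda H(w)=\alpha_2\Big(\frac w{\widetilde V}-1\Big)-\alpha_1\Big(\frac w{V_1}-1\Big)=wB(w)-(\alpha_2-\alpha_1),\qquad B=\frac{\alpha_2}{\widetilde V}-\frac{\alpha_1}{V_1}.
\]
It is not evident that $H$ is monotone, and we do not need it. The two expressions for $H$ are useful in complementary regions, according to which of $\widetilde V,V_1$ is larger. The ratio $\widetilde V/V_1$ is a constant multiple of $\Phi_1^{1/\alpha_2-1/\alpha_1}$; the exponent is negative and $\Phi_1'>0$, so the ratio is strictly decreasing. Hence $I=\{w\in(0,1]:\widetilde V(w)>V_1(w)\}$ is an initial interval: if $w\in I$, then $(0,w]\subset I$.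

Outside $I$ we have $w/\widetilde V-1\ge w/V_1-1>0$, and $\alpha_2>\alpha_1$ gives $H>0$. On $I$, the identities $\widetilde V'/\widetilde V=\Phi_1'/(\alpha_2\Phi_1)$ and $V_1'/V_1=\Phi_1'/(\alpha_1\Phi_1)$ give
\[
B'=\frac{\Phi_1'}{\Phi_1}\Big(\frac1{V_1}-\frac1{\widetilde V}\Big)>0 .
\]
Let $w_0$ be the infimum of $\{w\in(0,1]:H(w)\ge0\}$, or $1$ if that set is empty. Then $H<0$ on $(0,w_0)$. Let $w\in(w_0,1]$. If $w\notin I$, then $H(w)>0$. If $w\in I$, choose $s\in(0,w)$ with $H(s)\ge0$. Then $sB(s)\ge\alpha_2-\alpha_1>0$, and $[s,w]\subset I$ gives $B(w)>B(s)>0$, so $wB(w)>sB(s)\ge\alpha_2-\alpha_1$ and $H(w)>0$. Lemma~\ref{lem:sign} gives $Y_1<Y_2$, and with $\mu_1<\mu_2$ we get $R_1<R_2$.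

\medskip
This completes the proof of Theorem~\ref{thm:main}, and of all monotonicity statements of Theorem~\ref{thm:sharp}. Part (c) of that theorem is also complete: $cR$ increases in $\alpha$ as just shown, the comparison with $\alpha=1$ was made in Section~\ref{sec:speed}, the comparison with $\alpha=0$ is Proposition~\ref{prop:order0}, and $R<\infty$ is the known finiteness of the zone.

\section{Sharp bounds and limits}\label{sec:bounds}

Fix $\alpha\in(0,1)$. Equation \eqref{eq:V} contains the other parameters only through $\beta=\Lambda\mu=\Lambda/c^2$. For small $\beta$ one expects $V\approx w$, the flux being almost purely convective; for large $\beta$ one expects $V\ll w$ and $\beta V^\alpha V'\approx w$. In both regimes $\Phi$ is close to a power profile, with exponent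
\[
1-\frac1n=\alpha\qquad\text{or}\qquad 1-\frac1p=\frac{2\alpha}{1+\alpha},
\]
and this is how $n$ and $p$ arise. The amplitude is $\mu$ in the first regime. For the second put
\begin{equation}\label{eq:sigma}
\sigma=\Big(\frac{1+\alpha}{2\Lambda}\Big)^{\frac\alpha{1+\alpha}}\mu^{\frac1{1+\alpha}}=\mu\Big(\frac{1+\alpha}{2\beta}\Big)^{\frac\alpha{1+\alpha}}.
\end{equation}
By \eqref{eq:thetaY} and \eqref{eq:Psi}, where $Y[\Psi]=\mu^{1/(1+\alpha)}Y$,
\begin{equation}\label{eq:translate}
\frac Rc=\mu Y,\qquad R\,c^{-1/p}=\frac Lp\,\sigma Y,\qquad c^2\Lambda^\alpha=\Big(\frac{1+\alpha}2\Big)^\alpha\sigma^{-(1+\alpha)} .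
\end{equation}
The two power profiles are upper bounds for every front. We also need a lower bound for $\Phi$, in order to dominate $1/\Phi$ near $w=0$ when passing to limits.

\begin{lemma}\label{lem:bounds}
For $0<w\le1$,
\[
\Phi<\mu\,w^{1-1/n},\qquad \Phi<\sigma\,w^{1-1/p},\qquad \Phi\ge\tfrac12\min\{\mu,\sigma\}\,w^{1-1/p}.
\]
\end{lemma}

\begin{proof}
The first bound is \eqref{eq:Vw}. Integrating $\beta V^\alpha V'=w-V$ from $0$ gives
\begin{equation}\label{eq:energy}
\frac{\beta V(w)^{1+\alpha}}{1+\alpha}=\int_0^w\big(s-V(s)\big)ds<\frac{w^2}2 ,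
\end{equation}
and by the second form of $\sigma$ in \eqref{eq:sigma},
\begin{equation}\label{eq:Phisigma}
\frac\Phi\sigma=\Big(\frac{2\beta V^{1+\alpha}}{1+\alpha}\Big)^{\frac\alpha{1+\alpha}}=\Big(2\int_0^w\big(s-V(s)\big)ds\Big)^{\frac\alpha{1+\alpha}}<w^{\frac{2\alpha}{1+\alpha}} .
\end{equation}
For the lower bound let $\varepsilon=\min\{\frac12,(\frac{1+\alpha}{4\beta})^{1/(1+\alpha)}\}$ and $z(w)=\varepsilon w^{2/(1+\alpha)}$. Since $2/(1+\alpha)>1$, we have $z\le\varepsilon w\le w/2$ on $[0,1]$, and
\[
z^\alpha z'=\frac{2\varepsilon^{1+\alpha}}{1+\alpha}\,w\le\frac w{2\beta}\le\frac{w-z}\beta .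
\]
So $z'\le(w-z)/(\beta z^\alpha)$, and Lemma~\ref{lem:comp}(i) gives $z\le V$, hence $\Phi\ge\mu\varepsilon^\alpha w^{1-1/p}$. By \eqref{eq:sigma}, $\mu\varepsilon^\alpha=\min\{2^{-\alpha}\mu,\,2^{-\alpha/(1+\alpha)}\sigma\}\ge\frac12\min\{\mu,\sigma\}$.
\end{proof}

\begin{lemma}\label{lem:regimes}
Consider a sequence of fronts with the same $\alpha$, and let $w\in[0,1]$. If $\beta\to0$, then $\mu\,y(w)\to n(1-w^{1/n})$. If $\beta\to\infty$, then $\sigma\,y(w)\to p(1-w^{1/p})$. In particular $\mu Y\to n$ in the first case and $\sigma Y\to p$ in the second.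
\end{lemma}

\begin{proof}
Let $\beta\to0$. Since $V$ is increasing and $s-V(s)\ge0$, identity \eqref{eq:energy} gives
\[
\frac{(w-V(w))^2}2=\int_{V(w)}^w\big(s-V(w)\big)ds\le\int_0^w\big(s-V(s)\big)ds\le\beta .
\]
So $V\to w$ uniformly and $\mu/\Phi=V^{-\alpha}\to w^{-(1-1/n)}$ on $(0,1]$. For $\beta\le\frac12$ we have $\mu\le\sigma$ by \eqref{eq:sigma}, so $\mu/\Phi\le2w^{-(1-1/p)}$ by Lemma~\ref{lem:bounds}. This bound is integrable on $(0,1)$, and dominated convergence in $\mu\,y(w)=\int_w^1(\mu/\Phi)\,ds$ gives the first claim.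

Let $\beta\to\infty$. By \eqref{eq:energy}, $V^{1+\alpha}\le1/\beta$, so $V\to0$ uniformly, and \eqref{eq:Phisigma} gives $\sigma/\Phi\to w^{-(1-1/p)}$ on $(0,1]$. For $\beta\ge1$ we have $\sigma\le\mu$, so $\sigma/\Phi\le2w^{-(1-1/p)}$, and dominated convergence in $\sigma\,y(w)=\int_w^1(\sigma/\Phi)\,ds$ gives the second claim.
\end{proof}

\subsection*{Bounds valid for every front}
The upper bounds of Lemma~\ref{lem:bounds}, (M) and \eqref{eq:power} give
\begin{equation}\label{eq:four}
\theta<G_n(\mu),\qquad \theta<G_p(\sigma),\qquad \mu Y>n,\qquad \sigma Y>p .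
\end{equation}
The first two say $\mu>S_n(\theta)$ and $\sigma>S_p(\theta)$; by \eqref{eq:translate} these are the two upper bounds for $c^2$ in Theorem~\ref{thm:sharp}(b). The last two are, again by \eqref{eq:translate}, the lower bounds $R>c/(1-\alpha)$ and $R>Lc^{1/p}$ in part (a).

\subsection*{The limits $\theta\to1$ and $\theta\to0$}
Fix $\Lambda$. As $\theta\to1$, $\mu>S_n(\theta)\to\infty$. So $c\to0$ and $\beta\to\infty$; Lemma~\ref{lem:regimes} gives $\sigma Y\to p$, that is $R\,c^{-1/p}\to L$.

As $\theta$ decreases to $0$, $\mu$ decreases to a limit $\mu_0\ge0$. Suppose $\mu_0>0$. Then $\min\{\mu,\sigma\}\ge b$ for some $b>0$ independent of $\theta$, by \eqref{eq:sigma}. The lower bound of Lemma~\ref{lem:bounds} gives $Y\le2p/b$, and $\theta=\Theta[\Phi]\ge e^{-Y}\ge e^{-2p/b}$ contradicts $\theta\to0$. So $\mu\to0$, $c\to\infty$, $\beta\to0$, and $R/c=\mu Y\to n=\frac1{1-\alpha}$.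

These limits show that neither constant in the lower bounds for $R$ can be increased. The exponents are sharp as well. For $\gamma>1/p$ the quantity $R\,c^{-\gamma}=(R\,c^{-1/p})\,c^{1/p-\gamma}$ tends to $\infty$ as $\theta\to1$, so it is not decreasing in $\theta$. For $\gamma<1$ the quantity $R\,c^{-\gamma}=(R/c)\,c^{1-\gamma}$ tends to $\infty$ as $\theta\to0$, so it is not increasing in $\theta$. This completes part (a).

\subsection*{The limits $\Lambda\to0$ and $\Lambda\to\infty$}
Fix $\theta$. As $\Lambda$ decreases to $0$, $\mu$ decreases to a limit $\mu_\ell\ge S_n(\theta)>0$, and $\beta=\Lambda\mu\to0$. By Lemma~\ref{lem:regimes}, $y(w)\to\frac n{\mu_\ell}(1-w^{1/n})$ for every $w\in[0,1]$. Since $0<e^{-y}\le1$, we may pass to the limit in $\theta=\int_0^1e^{-y}dw$ and obtain $\theta=G_n(\mu_\ell)$. So $\mu_\ell=S_n(\theta)$, $c^2\to1/S_n(\theta)$ and $Y=y(0)\to n/S_n(\theta)$.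

As $\Lambda$ increases to $\infty$, $\mu\Lambda^{-\alpha}$ decreases by \eqref{eq:nu}, hence so does $\sigma$, with a limit $\sigma_\ell\ge S_p(\theta)>0$. Also $\mu>S_n(\theta)$ gives $\beta\to\infty$. By Lemma~\ref{lem:regimes}, $y(w)\to\frac p{\sigma_\ell}(1-w^{1/p})$ for every $w\in[0,1]$, and passing to the limit in the ignition condition gives $\theta=G_p(\sigma_\ell)$. So $\sigma_\ell=S_p(\theta)$, $Y\to p/S_p(\theta)$, and \eqref{eq:translate} gives $c^2\Lambda^\alpha\to(\frac{1+\alpha}2)^\alpha S_p(\theta)^{-(1+\alpha)}$.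

Finally, $Y=cR$ is strictly increasing in $\Lambda$, so it lies strictly between its two limits: $n/S_n(\theta)<cR<p/S_p(\theta)$. This completes part (b) and the proof of Theorem~\ref{thm:sharp}.

\begin{remark}
At $\alpha=0$ we have $n=p=1$ and $S_1(\theta)=1/\kappa$ by Section~\ref{sec:power}. Both upper bounds for $c^2$ and both bounds for $cR$ in Theorem~\ref{thm:sharp}(b) then equal $\kappa$, the exact value given by \eqref{eq:order0}. The interval from $n/S_n(\theta)$ to $p/S_p(\theta)$, nondegenerate for $\alpha>0$ because $n<p$ and $k/S_k(\theta)$ increases in $k$, measures how much reactant diffusion can change $cR$.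
\end{remark}

\begin{thebibliography}{1}
\bibitem{MBG} Amanda Matson, Claude-Michel Brauner, Peter V. Gordon, \emph{Uniqueness of traveling fronts in premixed flames with stepwise ignition-temperature kinetics and fractional reaction order}, arXiv:2305.03654 (2023).
\end{thebibliography}
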